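# Why $c_2$ of the Hilbert square of a K3 surface is not a limit of effective cycles

## 1. The classes $24[pt]$, $24F$ and $24F+3[\Delta]$

Let $S$ be a complex projective K3 surface and let $X=S^{[2]}$ be the Hilbert scheme of length-$2$ subschemes of $S$, a smooth projective hyperkähler fourfold. Let $N^2(X)_{\mathbb R}\subset H^4(X,\mathbb R)$ be the span of the classes of algebraic $2$-cycles, and write $c_2(X)=c_2(T_X)$.

**Definition (pseudoeffective).** A class in $N^2(X)_{\mathbb R}$ is *pseudoeffective* if it lies in the closure of the convex cone generated by the classes of irreducible surfaces in $X$.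

Is $c_2(X)$ pseudoeffective? The question is asked for very general $S$: fix $d\ge1$, and let $S$ lie outside a countable union of proper closed subsets of the moduli space of primitively polarized K3 surfaces of degree $2d$. It comes from John Christian Ottem, "Nef cycles on some hyperkahler fourfolds", arXiv:1505.01477 (2015), which leaves it open. It is known that for very general $S$ no positive integer multiple of $c_2(X)$ is the class of an effective cycle. This does not exclude a limit of effective cycles, and we shall not use it.

The first guess is **yes**. Let us test it on simple cases.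

*A K3 surface.* Here $c_2(S)$ is the class of $24$ points, which is effective.

*A product.* Since $c_1(S)=0$, the Whitney formula on $S\times S$ gives $c_2(S\times S)=24F$ with
$$F=[pt\times S]+[S\times pt],$$
again effective.

*The Hilbert square.* Let $b:Z\to S\times S$ be the blow-up of the diagonal $\Delta$, with exceptional divisor $E_Z$ and involution $\iota$ exchanging the factors. The quotient map $\pi:Z\to X$ is a double cover branched along a smooth divisor $E$, and $E\cong E_Z\cong\mathbb P(T_S)$. We recall
$$H^2(X,\mathbb R)=H^2(S,\mathbb R)\oplus\mathbb R\delta,\qquad \beta\mapsto\beta_X,\qquad \pi^*\beta_X=b^*(\beta\otimes1+1\otimes\beta),\quad [E]=2\delta,\quad \pi^*\delta=[E_Z].$$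
The Beauville–Bogomolov form $q$ makes this sum orthogonal, with $q(\beta_X)=\int_S\beta^2$ and $q(\delta)=-2$. We use three standard facts. They hold for every manifold of $K3^{[2]}$-type (defined in Section 3), and $b_2=23$. First, cup product gives $\mathrm{Sym}^2H^2(X,\mathbb R)\cong H^4(X,\mathbb R)$. Second and third,
$$xy\cdot zw=q(x,y)q(z,w)+q(x,z)q(y,w)+q(x,w)q(y,z),\tag{1}$$
$$c_2\cdot x\cdot y=30\,q(x,y).\tag{2}$$
For dual bases $(e_i),(e_i^\vee)$ of $H^2$ with respect to $q$, put $q^\vee=\sum e_ie_i^\vee\in\mathrm{Sym}^2H^2$. (For a hyperbolic plane with $q(e,f)=1$, $q(e)=q(f)=0$, this is $ef+fe=2ef$.) By (1),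
$$q^\vee\cdot xy=\sum q(e_i,e_i^\vee)q(x,y)+2\sum q(e_i,x)q(e_i^\vee,y)=(23+2)q(x,y)=25\,q(x,y).$$
Comparing with (2) and using Poincaré duality,
$$c_2=\tfrac65\,q^\vee.\tag{3}$$

**Lemma 1.** $b_*\pi^*c_2(X)=24F+3[\Delta]$.

*Proof.* Let $e_a$, $1\le a\le22$, be a basis of $H^2(S,\mathbb R)$ with dual basis $e_a^\vee$. As $q(\delta)=-2$, we have $q^\vee=\sum_a e_ae_a^\vee-\frac12\delta^2$. The restriction of $\mathcal O(E_Z)$ to $E_Z$ has degree $-1$ on the fibers of $E_Z\to\Delta$, so $b_*([E_Z]^2)=-[\Delta]$. The Künneth decomposition of the diagonal is $[\Delta]=F+\sum_a e_a\otimes e_a^\vee$. Hence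
$$\sum_a(e_a\otimes1+1\otimes e_a)(e_a^\vee\otimes1+1\otimes e_a^\vee)=22F+2\sum_a e_a\otimes e_a^\vee=20F+2[\Delta].$$
So $b_*\pi^*q^\vee=20F+\frac52[\Delta]$. Multiply by $\frac65$. $\square$

On $S\times S$ the class $24F+3[\Delta]$ is visibly effective. Moreover, for Kähler classes $x,y$ on $X$ we have $c_2\cdot x\cdot y=30q(x,y)>0$, since all Kähler classes lie in one component of the positive cone. The guess passes all these tests.

Let us try to turn the formula into a cycle on $X$. For $x\in S$ let $S_x=\{\xi\ni x\}$. It is the birational image of the strict transform $\mathrm{Bl}_xS$ of $\{x\}\times S$, to which $\beta_X$ pulls back as $\beta$ and $\delta$ as the exceptional curve $e$, with $e^2=-1$. So $[S_x]$ pairs with $\beta_X\gamma_X$, $\beta_X\delta$, $\delta^2$ to $\int_S\beta\gamma$, $0$, $-1$. By (1), $\delta^2$ pairs with them to $-2\int_S\beta\gamma$, $0$, $12$. By (2), $c_2$ pairs with them to $30\int_S\beta\gamma$, $0$, $-60$. Hence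
$$c_2=24[S_x]-3\delta^2 .\tag{4}$$
Let $j:E\to X$ be the inclusion and $\xi=c_1(\mathcal O(1))$ on $E=\mathbb P(T_S)$, where $\mathcal O(-1)\subset \mathrm{pr}^*T_S$ is tautological. Since $\delta|_E=-\xi$ and $[E]=2\delta$, the remaining term is $-3\delta^2=\frac32j_*\xi$. The obvious hope is that a multiple of $\xi$ is effective on $E$. It is not: an effective divisor with class a positive multiple of $\xi$ is the zero divisor of a section of $\mathcal O(m)$ for some integer $m\ge1$ (note that $h^1(\mathcal O_E)=0$ and that $\xi$ has degree $1$ on fibers), that is, of an element of $H^0(S,\mathrm{Sym}^m\Omega_S)$. By the Bochner principle, such tensors are parallel for a Ricci-flat metric, whose holonomy is $SU(2)$, and $SU(2)$ fixes no nonzero vector of $\mathrm{Sym}^m\mathbb C^2$. So this attempt stops. That proves nothing yet: other surfaces, or limits, might do.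

In fact the guess is wrong.

**Theorem A.** For every projective K3 surface $S$ (in particular for very general $S$ of degree $2d$, any $d\ge1$), $c_2(S^{[2]})$ is not pseudoeffective.

## 2. Positive currents and the planes they contain

Limits of cycles are handled by currents. Let $M$ be a complex manifold. A *complex $2$-plane* $W\subset T_pM$ is a complex subspace of complex dimension $2$, with its complex orientation.

**Definition (positivity).** A real $4$-form $\eta$ is $\ge0$ if $\eta|_W\ge0$ for every complex $2$-plane $W$. A *positive current* is a real current $T$ of dimension $4$ with $T(\eta)=\int T\wedge\eta\ge0$ for all compactly supported smooth $\eta\ge0$.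

Examples: the integration current $[D]$ of an irreducible surface $D$, which is moreover closed; and, on a Kähler fourfold, the form $\omega^2$.

If $\eta$ vanishes on all complex $2$-planes, then $\pm\eta\ge0$ and $T(\eta)=0$. Forms of type $(p,q)\neq(2,2)$ have this property, so $T$ has bidimension $(2,2)$. If $\omega$ is a positive $(1,1)$-form, then $\pm\eta\le C\sup|\eta|\,\omega^2$. So $T$ has order $0$: its coefficients are measures. If $\omega$ comes from a Hermitian metric, we call $\frac12\int T\wedge\omega^2$ the mass.

By Radon–Nikodym, write $T=\tau\|T\|$, where $\|T\|$ is a positive measure and $\tau(p)\neq0$ is a real $4$-vector, for a.e. $p$. Let $\mathcal C_p$ be the convex cone generated by the compact set of unit simple $4$-vectors $[W]$, $W\subset T_pM$ a complex $2$-plane. On the compact convex hull of this set $\omega^2>0$, so the hull misses $0$ and $\mathcal C_p$ is closed.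

For a.e. $p$ we have $\tau(p)\in\mathcal C_p$. Indeed, in a holomorphic chart all cones are one cone $\mathcal C$. For a constant form $\eta_0\ge0$ and all cutoffs $\rho\ge0$ we have $T(\rho\eta_0)\ge0$, so $\langle\eta_0,\tau\rangle\ge0$ a.e. Let $\eta_0$ run through a countable dense subset of the dual cone and use that $\mathcal C$ is closed and convex.

**Definition (planes of $T$).** $\mathcal W_T(p)$ is the set of complex $2$-planes $W\subset T_pM$ with $\tau(p)-\epsilon[W]\in\mathcal C_p$ for some $\epsilon>0$.

By Carathéodory, $\tau(p)$ is a finite positive combination of vectors $[W]$, and every $W$ that occurs is in $\mathcal W_T(p)$. If $g\ge0$ is a bounded Borel function, then $gT$ is positive and has the same planes a.e. where $g>0$. Push-forwards of positive currents under proper holomorphic maps are positive.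

**(P1)** *If $\Psi\ge0$ and $T\wedge\Psi=0$ (for instance, $M$ compact and $\int_MT\wedge\Psi=0$), then for a.e. $p$, $\Psi|_W=0$ for all $W\in\mathcal W_T(p)$.* The measure $T\wedge\Psi=\langle\Psi,\tau\rangle\|T\|$ is $\ge0$, so if its total mass is zero, it is zero. Then a.e. $0=\langle\Psi,\tau(p)\rangle\ge\epsilon\langle\Psi,[W]\rangle\ge0$.

*Example.* Let $T=[D]$ with $D=\{z_3=z_4=0\}\subset\mathbb C^4$. The form $(i\,dz_3d\bar z_3+i\,dz_4d\bar z_4)\wedge\omega$ is $\ge0$, vanishes on $D$, and vanishes on $W$ only if $dz_3|_W=dz_4|_W=0$. So by (P1) the only plane of $[D]$ is $T_pD$. By contrast, all complex planes are planes of $\omega^2$: if $\eta\ge0$ does not vanish on all planes, then $\eta\wedge\omega^2>0$ by averaging $\eta$ over the unitary group, so $\omega^2$ is interior to the cone in its linear span.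

**(P2)** *If $T$ is closed, $h$ is holomorphic on an open set and $hT=0$ there, then a.e. $dh|_W=0$ for all $W\in\mathcal W_T(p)$.* We have $dh\wedge T=d(hT)-h\,dT=0$, hence $i\,dh\wedge d\bar h\wedge\gamma\wedge T=0$ for a strictly positive $(1,1)$-form $\gamma$. The form $i\,dh\wedge d\bar h\wedge\gamma$ is $\ge0$ and vanishes on $W$ iff $dh|_W=0$. Apply (P1).

**(P3)** *Let $a$ be a smooth complex form of degree $k\le4$. If a.e. $a|_W=0$ for all $W\in\mathcal W_T(p)$, then $a\wedge T=0$. Conversely, if $a\wedge T=0$ and $\tau(p)$ is a.e. a multiple of a single $[W_p]$, then $a|_{W_p}=0$ a.e.* For the first part, $\langle a\wedge\beta,\tau\rangle$ is a combination of values of the forms $(a\wedge\beta)|_W=0$. For the second, let $\beta$ run through a finite local frame of $(4-k)$-forms. Then $(a\wedge\beta)|_{W_p}=0$ a.e. for each of them. Their restrictions span $\Lambda^{4-k}W_p^*\otimes\mathbb C$, and the wedge pairing on the real $4$-dimensional space $W_p$ is perfect.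

We quote one theorem.

**El Mir–Skoda theorem** (Demailly, *Complex Analytic and Differential Geometry*, Ch. III, §2). If $A\subset M$ is analytic and $T$ is a closed positive current on $M\setminus A$ with locally finite mass near $A$, then its trivial extension to $M$ is closed (and positive). In particular, if $T$ is closed positive on $M$, then $1_AT$ and $1_{M\setminus A}T$ are closed positive.

**From classes to currents.** Let $X$ be projective and $c_2(X)=\lim\xi_n$ with $\xi_n$ classes of effective $\mathbb R$-cycles. Their integration currents are closed and positive, with masses $\frac12\xi_n\cdot\alpha^2$ for a Kähler class $\alpha$; these are bounded. A weak limit of a subsequence is a closed positive current in the class $c_2(X)$. So to prove Theorem A it is enough to show that $c_2(X)$ contains no closed positive current.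

## 3. The forms $\Phi_\alpha$ and the equality $c_2\cdot\Phi_\alpha=0$

**Definition ($K3^{[2]}$-type).** A manifold is *of $K3^{[2]}$-type* if it is joined to some $S^{[2]}$ by a finite chain of smooth proper families over connected complex manifolds, all fibers being irreducible holomorphic symplectic Kähler manifolds.

All K3 surfaces are deformation equivalent (Kodaira) and Kähler (Siu), and their Hilbert squares are irreducible holomorphic symplectic Kähler manifolds (Beauville, Varouchas). So all $S^{[2]}$ lie in one such class. For $X$ of $K3^{[2]}$-type, $c_1=0$ in real cohomology, so $c_2=-\frac12p_1(X)$ depends only on the smooth manifold.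

**Theorem B.** Let $X$ be any manifold of $K3^{[2]}$-type, projective or not. Then $c_2(X)\in H^4(X,\mathbb R)$ is not the class of a closed positive current of bidimension $(2,2)$. Hence for every closed positive current $T\ne0$ of bidimension $(2,2)$ on $X$ there is a Kähler class $\alpha$ with $[T]\cdot(\alpha^2-\tfrac12\sigma_\alpha\bar\sigma_\alpha)>0$, where $\sigma_\alpha\in H^{2,0}(X)$ satisfies $q(\sigma_\alpha,\bar\sigma_\alpha)=2q(\alpha)$.

By the end of Section 2, Theorem B implies Theorem A. The sensible first approach is to find a form $\Phi\ge0$ with $c_2\cdot\Phi<0$. Hyperkähler geometry offers a natural supply. Let $\alpha$ be a Kähler class, $g$ the Ricci-flat metric in it (Yau), $I,J,K$ the hyperkähler triple, $\omega_L=g(L\cdot,\cdot)$, $\omega_I\in\alpha$, $\sigma=\omega_J+i\omega_K$, which is a holomorphic $2$-form. Put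
$$\Phi_\alpha=\omega_I^2-\tfrac12\sigma\bar\sigma=\omega_I^2-\tfrac12(\omega_J^2+\omega_K^2).$$

**Lemma 2.** $\Phi_\alpha\ge0$, and $\Phi_\alpha|_W=0$ iff $W$ is $I,J,K$-stable ("quaternionic").

*Proof.* Let $u,Iu,v,Iv$ be an orthonormal basis of $W$. Then $\omega_I^2|_W=2\,\mathrm{vol}$. With dual complex coordinates, $\sigma|_W=\sigma(u,v)\,dz_1\wedge dz_2$ and $dz_1dz_2d\bar z_1d\bar z_2=4\,\mathrm{vol}$, so $\sigma\bar\sigma|_W=4|\sigma(u,v)|^2\mathrm{vol}$. Now $|\sigma(u,v)|^2=g(Ju,v)^2+g(Ku,v)^2\le1$, because $Ju,Ku$ are orthonormal and $|v|=1$. So $\Phi_\alpha|_W=2(1-|\sigma(u,v)|^2)\mathrm{vol}\ge0$, with equality iff $v\in\langle Ju,Ku\rangle$, that is, $W=\langle u,Iu,Ju,Ku\rangle$. $\square$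

*Example.* On $\mathbb C^4$ with $\omega_I=\frac i2\sum dz_jd\bar z_j$, $\sigma=dz_1dz_2+dz_3dz_4$, the plane $\langle\partial_1,\partial_2\rangle$ is quaternionic, while on the Lagrangian plane $\langle\partial_1,\partial_3\rangle$ we get $\Phi=2\,\mathrm{vol}$.

Now compute $c_2\cdot\Phi_\alpha$. We have $\omega_I^4=\omega_J^4=\omega_K^4$, and $\int\omega^4=3q(\omega)^2$ by (1). Also $q(\omega_I)>0$, and $q(\sigma,\sigma)=0$ gives $q(\omega_J)=q(\omega_K)=\frac12q(\sigma,\bar\sigma)>0$. So all three values are equal, $q(\sigma,\bar\sigma)=2q(\alpha)$, and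
$$c_2\cdot\Phi_\alpha=30\big(q(\alpha)-\tfrac12\cdot2q(\alpha)\big)=0.\tag{5}$$
Here the first approach stops: the test gives exactly $0$ for every $\alpha$, so it excludes nothing. But an equality says more than an inequality. By (P1), a closed positive current in $c_2$ must have all its planes in the zero set of every $\Phi_\alpha$.

**Lemma 3.** Let $T\in c_2(X)$ be a closed positive current.
(i) For each Kähler class $\alpha$, for a.e. $p$ all planes in $\mathcal W_T(p)$ are quaternionic for the hyperkähler structure of $\alpha$.
(ii) If $R$ and $T-R$ are closed positive currents, then $[R]=\mu c_2$ with $\mu\ge0$, and $\mu=0$ implies $R=0$.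

*Proof.* (i) By (5), $\int T\wedge\Phi_\alpha=0$. Use (P1) and Lemma 2.

(ii) Both $[R]\cdot\Phi_\alpha$ and $[T-R]\cdot\Phi_\alpha$ are $\ge0$ with sum $0$. So $[R]\cdot\Phi_\alpha=0$ for all Kähler classes $\alpha$. We show that this alone forces $[R]$ to be proportional to $q^\vee$.

Fix $\sigma_0\in H^{2,0}$ with $q(\sigma_0,\bar\sigma_0)=2$. Since $[R]$ is real of type $(2,2)$ and $H^4=\mathrm{Sym}^2H^2$, we can write $[R]=\sum x_iy_i+c\,\sigma_0\bar\sigma_0$ with $x_i,y_i\in H^{1,1}_{\mathbb R}$, $c\in\mathbb R$. Also $[\Phi_\alpha]=\alpha^2-\frac12q(\alpha)\sigma_0\bar\sigma_0$. By (1), for $x,y\in H^{1,1}_{\mathbb R}$,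
$$xy\cdot\Phi_\alpha=q(x,y)q(\alpha)+2q(x,\alpha)q(y,\alpha)-\tfrac12q(\alpha)\cdot2q(x,y)=2q(x,\alpha)q(y,\alpha),$$
$$\sigma_0\bar\sigma_0\cdot\Phi_\alpha=2q(\alpha)-\tfrac12q(\alpha)(4+0+4)=-2q(\alpha).$$
Hence
$$[R]\cdot\Phi_\alpha=2\sum q(x_i,\alpha)q(y_i,\alpha)-2c\,q(\alpha).$$
This polynomial in $\alpha$ vanishes on the Kähler cone, which is open in $H^{1,1}_{\mathbb R}$, so it vanishes identically. Thus the quadratic form of $\sum x_iy_i$ is $c\,q$, i.e. $\sum x_iy_i=c\,(q|_{H^{1,1}_{\mathbb R}})^\vee$. Next, $\sigma_0\bar\sigma_0=(\mathrm{Re}\,\sigma_0)^2+(\mathrm{Im}\,\sigma_0)^2$. From $q(\sigma_0,\sigma_0)=0$ and $q(\sigma_0,\bar\sigma_0)=2$, the two vectors have square $1$ and are orthogonal to each other, and they are orthogonal to $H^{1,1}_{\mathbb R}$. Hence $[R]=c\,q^\vee=\mu c_2$ with $\mu=\frac56c$. Finally $\int R\wedge\omega_I^2=30\mu q(\alpha)$ is twice the mass of $R$. So $\mu\ge0$, and $\mu=0$ gives $R=0$. $\square$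

Part (ii) says that $T$ cannot be split: every closed positive piece again has class proportional to $c_2$. Part (i) says that the planes of $T$ are complex for many complex structures at once. We exploit (i) first.

## 4. Twistor families carry a current in $c_2$ to every deformation

Call $X$ **bad** if the class $c_2(X)$ contains a closed positive current. For a Kähler class on $X$, the twistor family has fibers $X_L$, the same smooth manifold with complex structure $L=aI+bJ+cK$, $a^2+b^2+c^2=1$.

**Lemma 4.** If $X$ is bad, every fiber $X_L$ of each twistor family of $X$ is bad.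

*Proof.* Let $T\in c_2(X)$ be closed positive. By Lemma 3(i), $\tau(p)$ is a.e. a positive combination of $[W]$'s with $W$ quaternionic. Such $W$ are $L$-complex, and their $L$-orientation does not depend on $L$, by continuity in $L\in S^2$. So $T$ is positive on $X_L$, it is closed, and its class is $-\frac12p_1=c_2(X_L)$. $\square$

**Proposition 5.** In a smooth proper family of manifolds of $K3^{[2]}$-type over a connected complex manifold, either all fibers are bad or none is.

*Proof.* We show that the set of bad parameters is closed and open.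

**Closedness.** *This step passes a current to a limit fiber.* Let $t_n\to t_0$ with $X_{t_n}$ bad, with currents $T_n$. Near $t_0$ trivialize the family smoothly as a compact manifold $M$ with complex structures $I_t$, and choose a smooth family of Kähler forms $\omega_t$ (Kodaira–Spencer). The mass of $T_n$ with respect to $\omega_{t_n}$ is $\frac12c_2\cdot[\omega_{t_n}]^2$, which is bounded. These metrics are uniformly comparable to a fixed one, so a subsequence converges weakly to a closed current $T$ in the class $c_2$. Suppose $\eta|_W\ge0$ for all $I_{t_0}$-complex $2$-planes and let $\epsilon>0$. Then $\eta+\epsilon\,\omega_{t_0}^2$ is strictly positive on the compact set of all $I_{t_0}$-complex planes, hence on all $I_{t_n}$-complex planes for $n\gg0$. So $T_n(\eta+\epsilon\omega_{t_0}^2)\ge0$, and in the limit $T(\eta+\epsilon\omega_{t_0}^2)\ge0$. Let $\epsilon\to0$. Thus $T$ is positive on $X_{t_0}$.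

**Openness.** *This step moves in all directions by composing twistor motions.* Every family is locally pulled back from the Kuranishi family, so it suffices that in the Kuranishi family of a bad $X_0$ all fibers near $X_0$ are bad. Its base is smooth (Bogomolov–Tian–Todorov), and the family is universal, also at nearby points, since $H^0(T)\cong H^0(\Omega^1)=0$. By local Torelli the base is identified with an open set $\mathcal U$ in the manifold of oriented positive $2$-planes $P\subset H:=H^2(X_0,\mathbb R)$, where $P=\langle\mathrm{Re}\,\sigma,\mathrm{Im}\,\sigma\rangle$ and $H^{1,1}_{\mathbb R}(X_P)=P^\perp$. Let $P_0$ correspond to $X_0$. For $c\in H$ let $c_P$ be its orthogonal projection to $P^\perp$.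

*After shrinking $\mathcal U$ there is a nonempty open $\mathcal K\subset H$ such that $c_P$ is a Kähler class on $X_P$ for all $P\in\mathcal U$, $c\in\mathcal K$.* Choose a smooth family of Kähler forms $\omega_P$ and put $\kappa_0=[\omega_{P_0}]$. The $\omega_P$-harmonic representative of $c_P$ is a real $(1,1)$-form on $X_P$ depending continuously on $(P,c)$. At $(P_0,\kappa_0)$ it is $\omega_{P_0}>0$. Positivity is an open condition, since the fibers are compact.

For $c\in\mathcal K$, $e\in H$ consider the smooth vector field on $\mathcal U$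
$$v_{c,e}(P)=\big(x\mapsto q(x,e)\,c_P\big)\in\mathrm{Hom}(P,P^\perp)=T_P\,\mathcal U.$$

*Its integral curves run inside twistor families.* Fix $P\in\mathcal U$ and put $\Pi=P+\mathbb Rc=P\oplus\mathbb Rc_P$. This is a positive $3$-space, as $c_P$ is Kähler. If $P'\in\mathcal U$ and $P'\subset\Pi$, then $c_{P'}\ne0$, so $P'+\mathbb Rc=\Pi$, $c_{P'}\in\Pi$, and $v_{c,e}(P')$ is tangent to the submanifold of oriented $2$-planes in $\Pi$. By uniqueness of integral curves, the integral curve through $P$ stays locally in this submanifold. The twistor family of $(X_P,c_P)$ has $\langle\omega_I,\omega_J,\omega_K\rangle=\Pi$, and the period of $X_L$ is the oriented plane $\omega_L^\perp\subset\Pi$. So its periods are exactly the oriented $2$-planes of $\Pi$, bijectively and bicontinuously. By universality at $P$ and local Torelli, its fibers near $I$ are the $X_{P'}$ with $P'\subset\Pi$ near $P$. If $X_P$ is bad, Lemma 4 shows that all points of the integral curve near $P$ are bad. This applies at every point of the curve, so the bad parameters on it form an open set. That set is closed by the first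 part. Hence the bad set in $\mathcal U$ is invariant under the local flows of all $v_{c,e}$.

*The flows fill a neighborhood.* At $P_0$ the maps $q(\cdot,e)c_{P_0}$ span $\mathrm{Hom}(P_0,P_0^\perp)$: the functionals $q(\cdot,e)$ exhaust $P_0^*$, and $c_{P_0}$ runs through a nonempty open subset of $P_0^\perp$. Choose a basis among them, with local flows $\phi_1,\dots,\phi_N$. The map $(s_1,\dots,s_N)\mapsto\phi_N^{s_N}\circ\dots\circ\phi_1^{s_1}(P_0)$ has invertible differential at $0$, so its image contains a neighborhood of $P_0$, and all its points are bad. $\square$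

So Theorem B is reduced to one example: *it suffices to find a single projective K3 surface $S_0$ such that $S_0^{[2]}$ is not bad.* (The second statement of Theorem B is deduced from the first in Section 8.) We may now choose $S_0$ with as much geometry as we like.

## 5. A K3 surface with four fibrations and a nonconstant cross-ratio

What geometry will help? In Section 7, a current in $c_2(S^{[2]})$ lifts to $S\times S$, and its planes are shown to be $T_xS\oplus0$, $0\oplus T_yS$, or graphs of similarities $A:T_xS\to T_yS$. Each map $f:S\to\mathbb P^1$ forces $A^*$ to carry the line $[df(y)]$ to $[df(x)]$. Three such maps already determine $A$ up to a scalar. A fourth over-determines it and confines the current to pairs $(x,y)$ with equal cross-ratios.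

**Lemma 6.** There is a projective K3 surface $S_0$ with four nonconstant holomorphic maps $f_i:S_0\to\mathbb P^1$ such that the $df_i$ are generically pairwise independent and the cross-ratio $c$ of the lines $[df_1],[df_2],[df_3],[df_4]$ in $T^*S_0$ is a nonconstant rational function.

*Proof.* *Construction.* Let $S_0=\{F_0=0\}\subset(\mathbb P^1)^3$, in affine notation $F_0=ax_3^2+bx_3+e$, with $a,b,e$ of bidegree $(2,2)$ in $(x_1,x_2)$, general subject to $e$ vanishing to order $\ge2$ at $(0,0)$. The base locus of this linear system is the single point $p=(0,0,0)$. Where $x_3\ne0$ (including $\infty$) the arbitrary $a$ excludes base points. Where $x_3=0$ we have $F_0=e$, and $e$ may be $x_1^2$ times any form of bidegree $(0,2)$ or $x_2^2$ times any form of bidegree $(2,0)$, which leaves only $x_1=x_2=0$. By Bertini a general $S_0$ is smooth away from $p$. At $p$ it is smooth because $\partial_3F_0(p)=b(0,0)\ne0$. A smooth ample divisor of tridegree $(2,2,2)$ is connected with $K=0$ and $h^1(\mathcal O)=0$: a K3 surface. By generality also $a(0,0)\ne0$, the Hessian of $e$ at $0$ is nondegenerate,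 and $\partial_1(b/a),\partial_2(b/a)\ne0$ at $(0,0)$.

*The maps.* The covering involution of the generically finite degree-$2$ map $(x_1,x_2):S_0\to\mathbb P^1\times\mathbb P^1$ is birational, hence an automorphism $\iota_3$ of the K3 surface. Put
$$f_1=x_1,\quad f_2=x_2,\quad f_3=x_3\circ\iota_3,\quad f_4=x_3 .$$

*Differentials near $p$.* Since $\partial_3F_0(p)\neq0$, $(x_1,x_2)$ are coordinates on $S_0$ near $p$. There $x_3=-e/b+O(|x|^3)$ has a nondegenerate critical point at $p$. So $df_4=g_1dx_1+g_2dx_2$, where $g_1,g_2$ have linearly independent linear parts. In particular $g_1,g_2\not\equiv0$, and $p$ is an isolated common zero. The sum of the roots gives $x_3+x_3\circ\iota_3=-b/a$, so $df_3=-d(b/a)-dx_3=h_1dx_1+h_2dx_2$ with $h_1(p),h_2(p)\ne0$ (as $dx_3=0$ at $p$).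

*The cross-ratio.* Define
$$c=\frac{(df_1\wedge df_3)(df_2\wedge df_4)}{(df_1\wedge df_4)(df_2\wedge df_3)}=\frac{g_1h_2}{g_2h_1}.$$
If $c$ were constant, then $c\ne0$, and $g_1$ would be a unit times $g_2$ near $p$. The common zero set would be the curve germ $\{g_1=0\}$ through $p$, a contradiction. So $c$ is nonconstant; in particular $c\not\equiv1$, i.e. $df_3\wedge df_4\not\equiv0$. The other pairs are generically independent because $h_1,h_2,g_1,g_2\not\equiv0$. $\square$

*Invariance.* If $A:T_xS_0\to T_yS_0$ is an isomorphism with $A^*[df_i(y)]=[df_i(x)]$ for $i=1,\dots,4$, at points where the $df_i$ are pairwise independent, then $c(x)=c(y)$.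

**Standing notation.** From now until the end of Section 7, $S:=S_0$. Fix a Ricci-flat Kähler form $\omega$ and a holomorphic $2$-form $\sigma$, scaled so that $\omega^2=\frac12\sigma\bar\sigma$. At each point there are *adapted* linear coordinates, with $\omega=\frac i2\sum dz_jd\bar z_j$, $\sigma=dz_1dz_2$. Set $\mathrm{vol}=\frac12\omega^2=\frac14\sigma\bar\sigma$. The points where some $f_i=\infty$, or some pair $df_i,df_j$ is dependent, or (elsewhere) $dc=0$, lie in a proper closed algebraic subset, contained in a curve $B\subset S$. On $G=S\setminus B$ the $f_i$ are finite, the $df_i$ pairwise independent, $c$ is holomorphic with values in $\mathbb C\setminus\{0,1\}$, and $dc\ne0$. Put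
$$k=|dc|^2_\omega>0\ \text{ on }G,\qquad\kappa(z)=\inf\{k(x):x\in G,\ c(x)=z\}\ \text{ for }z\in c(G).$$

The next lemma gives, for $s<1$, a set of positive measure of points $y$ at which $k$ is almost minimal on its level set of $c$: the quotient $\kappa(c(y))/k(y)$ exceeds $s$. It is used in Step 6.

**Lemma 7.** $\kappa$ is upper semicontinuous on the open set $c(G)$, and $\kappa(z)>0$ for all but finitely many $z\in c(G)$. For $0<s<1$ the Borel set $Y_s=\{y\in G:s\,k(y)<\kappa(c(y))\}$ has positive measure.

*Proof.* The map $c|_G$ is a submersion, hence open. So $c(G)$ and $\{\kappa<r\}=c(\{k<r\})$ are open. This is upper semicontinuity, and it makes $Y_s$ Borel.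

Let $\nu:\tilde S\to S$ resolve the indeterminacy of $c$ (an isomorphism over $G$), $\tilde c=c\circ\nu:\tilde S\to\mathbb P^1$, and let $\tilde\omega$ be a Kähler form on $\tilde S$. By compactness $\nu^*\omega\le C\tilde\omega$. For the dual norms over $G$ this reads $|dc|^2_\omega\ge C^{-1}|d\tilde c|^2_{\tilde\omega}$. If $z\in\mathbb C$ is not one of the finitely many critical values of $\tilde c$, then $|d\tilde c|$ has a positive lower bound on the compact fiber $\tilde c^{-1}(z)$, so $\kappa(z)>0$ if $z\in c(G)$.

For such $z\in c(G)$, the set $Y_s\cap c^{-1}(z)=\{y\in G:c(y)=z,\ k(y)<\kappa(z)/s\}$ is open in the fiber $G\cap c^{-1}(z)$, and it is nonempty because $\kappa(z)/s>\kappa(z)$. If $Y_s$ had measure zero, then by Fubini, in countably many charts in which $c|_G$ is a coordinate projection, $Y_s\cap c^{-1}(z)$ would have measure zero in the fiber for a.e. $z\in c(G)$. But it is nonempty and open there for all but finitely many $z\in c(G)$. $\square$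

## 6. Lifting the current to $\mathrm{Bl}_\Delta(S_0\times S_0)$

We use the notation of Section 1 for $X=S_0^{[2]}$, and $\sigma_i=p_i^*\sigma$, $\omega_i=p_i^*\omega$. **Suppose, for contradiction, that $T\in c_2(X)$ is a closed positive current.**

**Step 0a.** *This step shows that $T$ does not charge $E$, so that nothing is lost at the branch divisor.* Put $T_E:=1_ET$. By El Mir–Skoda, $T_E$ and $T-T_E$ are closed positive, so by Lemma 3(ii) $[T_E]=\mu c_2$.

We first show $T_E=j_*\Theta$ for a closed current $\Theta$ on $E$. Let $(w,x')$ be local coordinates with $E=\{w=0\}$. Since $T_E$ has order $0$ and is carried by $E$, $wT_E=\bar wT_E=0$, hence $dw\wedge T_E=d(wT_E)=0$ and likewise $d\bar w\wedge T_E=0$. Let $\eta$ be a $4$-form with $j^*\eta=0$. Locally $\eta=dw\wedge\alpha+d\bar w\wedge\beta+\gamma$, where $\gamma$ involves only $dx',d\bar x'$ and its coefficients vanish on $E$. So $T_E(\eta)=0$, using a partition of unity. Hence $\Theta(j^*\eta):=T_E(\eta)$ is well defined on smooth forms on $E$. It is continuous, because forms on $E$ extend to $X$ by a continuous linear operator.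 It is closed, since $\Theta(d\,j^*\beta)=T_E(d\beta)=0$.

Thus $[T_E]=j_*[\Theta]$ with $[\Theta]\in H^2(E,\mathbb R)=\mathrm{pr}^*H^2(S,\mathbb R)\oplus\mathbb R\,c_1(\mathcal O(-1))$. The restriction $j^*:H^2(X,\mathbb R)\to H^2(E,\mathbb R)$ is onto, as $\beta_X|_E=2\,\mathrm{pr}^*\beta$ and $\delta|_E=c_1(\mathcal O(-1))$. So $[\Theta]=j^*y$ and $[T_E]=j_*j^*y=[E]\,y=2\delta y$ for some $y\in H^2(X,\mathbb R)$. As a symmetric tensor this has rank $\le2$, while $q^\vee$ has rank $23$. So $\mu=0$, and $T_E=0$ by Lemma 3(ii).

**Step 0b.** *This step constructs the lift $\tilde T$ of $T$ to $Z$ and finds its class.* Let $\tilde T$ be the trivial extension to $Z$ of $\pi^*(T|_{X\setminus E})$. To apply El Mir–Skoda we need locally finite mass near $E_Z$.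

Choose coordinates $(z,x')$ near a point of $E_Z$ with $\iota(z,x')=(-z,x')$; then $(w,x')$, $w=z^2$, are coordinates on $X$. For $0<\epsilon\le1$ put $\psi_\epsilon=\sqrt{|w|^2+\epsilon^2}+|x'|^2$. This is smooth and locally uniformly bounded. It is plurisubharmonic: the first summand is $\exp(\frac12\log(|w|^2+\epsilon^2))$, a convex increasing function of a plurisubharmonic one. For compact $K$ the Chern–Levine–Nirenberg inequality gives
$$\int_KT\wedge(i\partial\bar\partial\psi_\epsilon)^2\le C_K\quad\text{uniformly in }\epsilon .$$
(Reason: with a cutoff $\chi\ge0$, $\chi=1$ on $K$, the closedness of $T$ gives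
$$\int\chi\,T\wedge(i\partial\bar\partial\psi_\epsilon)^2=\int\psi_\epsilon\,T\wedge i\partial\bar\partial\chi\wedge i\partial\bar\partial\psi_\epsilon\le C\sup|\psi_\epsilon|\int_{\mathrm{supp}\,\chi}T\wedge\gamma\wedge i\partial\bar\partial\psi_\epsilon$$
for a closed strictly positive $(1,1)$-form $\gamma$, e.g. the standard one in the chart. A second cutoff and a second integration by parts bound the last integral by $C\sup|\psi_\epsilon|$ times a mass of $T$.) Off $E$, $\psi_\epsilon\to\psi=|w|+|x'|^2$ smoothly, so by Fatou $\int_{K\setminus E}T\wedge(i\partial\bar\partial\psi)^2\le C_K$. Since $\pi^*\psi=|z|^2+|x'|^2$, this bounds the mass of $\pi^*T$ on $\pi^{-1}(K)\setminus E_Z$.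

So $\tilde T$ is a closed positive current on $Z$. It is $\iota$-invariant and does not charge $E_Z$. Moreover $\pi_*\tilde T=2T$: both sides agree off $E$, and by Step 0a neither charges $E$. As $\pi^*\pi_*=1+\iota^*$ on $H^*(Z,\mathbb R)$, we get $2[\tilde T]=\pi^*(2c_2)$, so $[\tilde T]=\pi^*c_2$. By Lemma 1, for closed $4$-forms $\eta$ on $S\times S$,
$$\int_Z\tilde T\wedge b^*\eta=(24F+3[\Delta])\cdot[\eta].\tag{6}$$

## 7. Similarities, cross-ratios and the conformal factor

We identify $Z\setminus E_Z$ with $S\times S\setminus\Delta$; $\tilde T$ is carried by it.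

**Step 1.** *This step lists the possible planes of $\tilde T$.* Let
$$\Psi=\omega_1\omega_2-\tfrac14(\sigma_1\bar\sigma_2+\sigma_2\bar\sigma_1).$$
Let $W$ be the graph of a linear map $A:T_xS\to T_yS$, in adapted coordinates, and identify $W\cong T_xS$. Then $\omega\wedge A^*\omega=|A|^2_{HS}\,\mathrm{vol}$ and $A^*\sigma=\det A\cdot\sigma$, so
$$\Psi|_W=(|A|^2_{HS}-2\,\mathrm{Re}\det A)\,\mathrm{vol}\ge0 ,$$
since $|A|^2_{HS}\ge2|\det A|$, with equality iff the two singular values agree. So $\Psi|_W=0$ iff $A=rU$, $r\ge0$, $U\in SU(2)$. If $W$ is not a graph over $T_xS$, then $W\to T_xS$ has rank $\le1$, so $\sigma_1|_W=0$ and $\Psi|_W=\omega_1\omega_2|_W$. If $W\cap(0\oplus T_yS)$ is one-dimensional, then $\omega_1|_W$ is semipositive of rank one with that kernel, on which $\omega_2>0$, so $\Psi|_W>0$. If $W=0\oplus T_yS$, then $\Psi|_W=0$.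

So $\Psi\ge0$, hence $b^*\Psi\ge0$. The form $\Psi$ restricts to $0$ on $pt\times S$ and $S\times pt$, so (6) gives $\int\tilde T\wedge b^*\Psi=3(\int\omega^2-\frac12\int\sigma\bar\sigma)=0$. By (P1), for a.e. $p=(x,y)$ every $W\in\mathcal W_{\tilde T}(p)$ is one of:

* *horizontal* $T_xS\oplus0$ or *vertical* $0\oplus T_yS$ (together "HV");
* the graph of $rU$ with $r>0$, $U\in SU(2)$ (in adapted coordinates).

Similarly put $\theta_i=f_i^*\omega_{FS}$, with $\omega_{FS}$ the Fubini–Study form. The form $p_1^*\theta_i\wedge p_2^*\theta_i$ is $\ge0$, and against $\tilde T$ it integrates to $3\int_S\theta_i^2=0$. So it vanishes a.e. on all $W\in\mathcal W_{\tilde T}(p)$.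

**Step 2.** *This step shows that closed HV pieces of $\tilde T$ vanish.* The class $24F$ alone is carried by horizontal and vertical surfaces, so positivity on $S\times S$ does not exclude such pieces; the indecomposability in Lemma 3(ii) does. *Claim: let $\tilde R=g\tilde T$, $0\le g\le1$ Borel, be closed with all planes a.e. HV; then $\tilde R=0$.* The currents $\pi_*\tilde R$ and $2T-\pi_*\tilde R=\pi_*((1-g)\tilde T)$ are closed positive, so Lemma 3(ii) applied to $\frac12\pi_*\tilde R$ gives $[\pi_*\tilde R]=mc_2$. The class of $b^*(\omega_1\omega_2)$ is $\iota$-invariant, hence equals $\pi^*y$ for some $y\in H^4(X,\mathbb R)$. As $\pi$ has degree $2$,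
$$\int\tilde R\wedge b^*(\omega_1\omega_2)=[\pi_*\tilde R]\cdot y=mc_2\cdot y=\tfrac m2\pi^*c_2\cdot\pi^*y=\tfrac m2(24F+3[\Delta])\cdot[\omega_1\omega_2]=\tfrac{3m}2\int_S\omega^2 .$$
The left side is $0$, because $\omega_1\omega_2$ vanishes on HV planes. So $m=0$, and $\pi_*\tilde R=0$ by Lemma 3(ii). As $\tilde R$ is positive, does not charge $E_Z$, and $\pi$ is a local isomorphism off $E_Z$, we get $\tilde R=0$.

**Step 3.** *This step lets us discard the bad curve $B$: for a curve $C\subset S$, $\tilde T$ does not charge $b^{-1}(C\times S)$ or $b^{-1}(S\times C)$.* Let $\tilde R=1_{b^{-1}(C\times S)}\tilde T$, closed by El Mir–Skoda. If $h=0$ is a local reduced equation of $C$, then $h(x)\tilde R=0$, so a.e. $dh_x|_W=0$ by (P2). Where $dh(x)\ne0$ this forces $W$ to be vertical, since for all other planes in Step 1 the map $W\to T_xS$ is an isomorphism. Over each of the finitely many singular points $x_0$ of $C$, the current $1_{b^{-1}(\{x_0\}\times S)}\tilde T$ is closed and annihilated by both local coordinates of the first factor centered at $x_0$. So by (P2) again $W$ is vertical. By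 Step 2, $\tilde R=0$. For $b^{-1}(S\times C)$ the same argument with the second factor shows that $W$ is horizontal, and Step 2 applies.

Taking $C=B$: $\tilde T$ is carried by $\Omega:=(G\times G)\setminus\Delta$, the complement in $Z$ of the analytic set $E_Z\cup b^{-1}(B\times S\cup S\times B)$.

**Step 4.** *This step confines $\tilde T$ to $V=\{c(x)=c(y)\}\subset\Omega$.* Suppose a plane in $\mathcal W_{\tilde T}(x,y)$, $(x,y)\in\Omega$, is the graph of $A=rU$, $r>0$. By Step 1 (a.e.) $\theta_i(x)\wedge A^*\theta_i(y)=0$. On $G$, $\theta_i$ is a positive multiple of $i\,df_i\wedge d\bar f_i$, so $df_i(x)\wedge A^*df_i(y)=0$ for $i=1,\dots,4$. As $A$ is an isomorphism, $A^*[df_i(y)]=[df_i(x)]$, and $c(x)=c(y)$ by the invariance in Section 5. Thus a.e. off $V$ the planes of $\tilde T$ are HV.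

To split off this part we need an analytic set in $Z$. Write $c=P/Q$ with sections $P,Q$ of a line bundle on $S$ whose divisors have no common component. On $G$ the function $c$ is holomorphic and $P=cQ$. So $Q\ne0$ on $G$, as otherwise the divisors would share a component. Let $\hat V=b^{-1}\{P(x)Q(y)=P(y)Q(x)\}$, an analytic set with $\hat V\cap\Omega=V$. Then $\tilde T-1_{\hat V}\tilde T$ is closed with HV planes, so it vanishes by Step 2.

**Step 5.** *This step determines the plane of $\tilde T$ uniquely and shows that its conformal factor is constant along $\tilde T$.* On $\Omega$ let $u=c(x)-c(y)$. Then $u\tilde T=0$, so by (P2) a.e. $du|_W=0$ for all $W\in\mathcal W_{\tilde T}$. As $dc\ne0$ on $G$, $W$ is not HV. Hence $W$ is the graph of some $A=rU$, $r>0$, and $A^*dc_y=dc_x$. Taking norms,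
$$r^2=\lambda(x,y):=k(x)/k(y),$$
a smooth positive function on $G\times G$. Since $SU(2)$ is simply transitive on unit covectors, $A$ and $W$ are unique at a.e. point. Moreover $\sigma_2|_W=\det A\cdot\sigma_1|_W=\lambda\sigma_1|_W$, so by (P3)
$$(\sigma_2-\lambda\sigma_1)\wedge\tilde T=0\quad\text{on }\Omega.\tag{7}$$
Now differentiate. As $\sigma_1,\sigma_2,\tilde T$ are closed, $d\lambda\wedge\sigma_1\wedge\tilde T=0$. By the converse part of (P3), which applies because the plane is unique, $(d\lambda\wedge\sigma_1)|_W=0$ a.e. On the complex $2$-dimensional $W$, $\sigma_1|_W\ne0$ has type $(2,0)$, so $\partial\lambda\wedge\sigma_1$ restricts to $0$ and $\bar\partial\lambda|_W\wedge\sigma_1|_W=0$. Hence $\bar\partial\lambda|_W=0$. As $\lambda$ is real, $d\lambda|_W=0$. By (P3),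
$$d\lambda\wedge\tilde T=0\quad\text{on }\Omega.\tag{8}$$

**Step 6.** *This step shows $\lambda=1$ a.e. for $\|\tilde T\|$.* Let $0<s<1$ and let $\chi:(0,\infty)\to[0,1]$ be smooth with $\{\chi>0\}=(0,s)$. Then $\chi(\lambda)\tilde T$ is positive on $\Omega$, and closed because $d(\chi(\lambda)\tilde T)=\chi'(\lambda)d\lambda\wedge\tilde T=0$ by (8). Its mass is bounded by that of $\tilde T$. By El Mir–Skoda its trivial extension $\tilde R$ to $Z$ is closed and positive. The current $(p_2\circ b)_*\tilde R$ on $S$ is closed, positive and of degree $0$, i.e. a constant $m_2\ge0$. So for Borel $Y\subset S$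
$$\int_{(p_2b)^{-1}(Y)}\tilde R\wedge\sigma_2\bar\sigma_2=m_2\int_Y\sigma\bar\sigma.\tag{9}$$
Suppose $\tilde R\ne0$. Then $m_2>0$ (take $Y=S$), since a.e. $\sigma_2\bar\sigma_2|_W>0$. Now take $Y=Y_s$ from Lemma 7. It has positive measure, so the right side of (9) is positive. But $\tilde R$ is carried by points $(x,y)\in V$ with $\lambda<s$, that is, $k(x)<s\,k(y)$. If also $y\in Y_s$, then
$$k(x)<s\,k(y)<\kappa(c(y))=\kappa(c(x))\le k(x),$$
which is absurd. So the left side of (9) is $0$, a contradiction. Hence $\tilde R=0$ for every $s<1$, i.e. $\lambda\ge1$ a.e. for $\|\tilde T\|$. Since $\tilde T$ is $\iota$-invariant and $\lambda\circ\iota=1/\lambda$, also $\lambda\le1$ a.e.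

**Step 7.** *This step computes one intersection number in two ways.* By (7) and $\lambda=1$ a.e., $(\sigma_1-\sigma_2)\wedge\tilde T=0$ on $\Omega$, which carries $\tilde T$. So by (6)
$$0=\int\tilde T\wedge b^*\big((\sigma_1-\sigma_2)(\bar\sigma_1-\bar\sigma_2)\big)=(24F+3[\Delta])\cdot\big[(\sigma_1-\sigma_2)(\bar\sigma_1-\bar\sigma_2)\big]=48\int_S\sigma\bar\sigma>0,$$
since the form restricts to $0$ on $\Delta$ and to $\sigma\bar\sigma$ on $pt\times S$ and on $S\times pt$. This contradiction shows that $S_0^{[2]}$ is not bad. $\blacksquare$

The term $3[\Delta]$ of Lemma 1 is compatible with every constraint found along the way: the diagonal is the graph of the identity, with $\lambda=1$. What cannot be accommodated is $24F$.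

## 8. From $S_0^{[2]}$ to all manifolds of $K3^{[2]}$-type

*Proof of Theorem B.* Every manifold $X$ of $K3^{[2]}$-type is joined to $S_0^{[2]}$ by a finite chain of families as in Section 3. Proposition 5, applied along the chain, shows that $X$ is not bad. This is the first statement.

For the second, let $T\ne0$ be a closed positive current of bidimension $(2,2)$ on $X$. By Lemma 2, $[T]\cdot\Phi_\alpha\ge0$ for every Kähler class $\alpha$, and $[\Phi_\alpha]=\alpha^2-\frac12\sigma_\alpha\bar\sigma_\alpha$. Suppose $[T]\cdot\Phi_\alpha=0$ for all $\alpha$. The computation in the proof of Lemma 3(ii) used only this vanishing and that the class is real of type $(2,2)$, so it gives $[T]=\mu c_2$, with $30\mu q(\alpha)=\int T\wedge\omega_I^2>0$ because $T\ne0$. Then $\mu^{-1}T$ is a closed positive current in $c_2(X)$, contradicting the first statement. So some $\alpha$ gives $[T]\cdot\Phi_\alpha>0$. $\blacksquare$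

*Proof of Theorem A.* If $c_2(S^{[2]})$ were pseudoeffective for some projective K3 surface $S$, then by the end of Section 2 it would contain a closed positive current, contradicting Theorem B. In particular, for very general $S$ of degree $2d$, for every $d\ge1$, $c_2(S^{[2]})$ is not pseudoeffective. $\blacksquare$
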